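\title{A superquadratic Tur\'an number for the expansion of an even wheel}

\begin{abstract}
The expansion $G^+$ of a graph $G$ is the $3$-uniform hypergraph obtained by
enlarging each edge of $G$ by a new vertex of its own. We show that not every
even wheel $G$ satisfies $\mathrm{ex}_3(n,G^+)=O(n^2)$: for the wheel
$W_4=K_{1,2,2}$ one has $n^{2+1/4000}\le \mathrm{ex}_3(n,W_4^+)=O(n^{5/2})$ for
large $n$. The lower bound comes from a $K_{1,2,2}$-free tripartite graph with
many triangles. Its vertices are lattice points in a ball of high dimension,
and a condition on squared lengths forces the three vertices of every triangle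
to add up to an element of a Sidon set built from a ternary linear code.
\end{abstract}

\section{The question and the results}\label{sec:intro}

An \emph{$r$-graph} is a family of $r$-element subsets, called edges, of a
finite set; a graph is a $2$-graph. For an $r$-graph $F$, the Tur\'an number
$\mathrm{ex}_r(n,F)$ is the maximum number of edges in an $r$-graph on $n$
vertices that contains no copy of $F$. A forbidden graph $G$ is identified
with its edge set, which is nonempty; $V(G)$ is the set of vertices covered by
edges, and $v(G)$, $e(G)$ are the numbers of vertices and edges. The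
\emph{expansion} of $G$ is the $3$-graph
\[
G^+=\{\,e\cup\{v_e\}: e\in G\,\},
\]
where the $v_e$ are distinct vertices outside $V(G)$, one for each edge $e$.
The \emph{wheel} $W_k$ consists of a cycle of length $k$, the \emph{rim},
and one more vertex, the \emph{hub}, adjacent to every vertex of the rim. It
is an \emph{even wheel} if $k\ge4$ is even. The smallest even wheel $W_4$ is
the complete tripartite graph $K_{1,2,2}$.

The order $n^2$ is the natural floor for these Tur\'an numbers. If $G$ has two
disjoint edges, as every wheel does, then $G^+$ has two disjoint edges, so the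
$\binom{n-1}{2}$ triples through a fixed vertex contain no copy of $G^+$. One
asks for which $G$ the floor gives the right order. Even wheels are a test
case: they are planar and $3$-colorable, but they have no \emph{acyclic}
$3$-coloring, that is, no proper $3$-coloring in which every two color classes
induce a forest. Indeed, the hub needs a color of its own, and the other two
colors then induce the whole rim. The following question comes from the paper
of Kostochka, Mubayi and Verstraete~\cite{KMV}.

\begin{quote}
\emph{Does every even wheel $G$ satisfy $\mathrm{ex}_3(n,G^+)=O(n^2)$ as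
$n\to\infty$, with an implied constant that may depend on $G$?}
\end{quote}

The answer is no, and the smallest even wheel already fails.

\begin{theorem}\label{thm:main}
There is $n_0$ such that for every $n\ge n_0$ there is a tripartite graph on
$n$ vertices that contains no $K_{1,2,2}$ and has at least $n^{2+1/4000}$
triangles. Consequently $\mathrm{ex}_3(n,G^+)\ge n^{2+1/4000}$ for every graph
$G\supseteq W_4=K_{1,2,2}$ and all $n\ge n_0$. In particular
$\mathrm{ex}_3(n,W_4^+)\ne O(n^2)$.
\end{theorem}

The passage from triangles to expansions loses nothing above the order $n^2$.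
Let $\mathrm{ex}(n,K_3,G)$ be the maximum number of triangles in an $n$-vertex
graph with no copy of $G$.

\begin{theorem}\label{thm:transfer}
\begin{enumerate}
\item[(a)] For every graph $G$ there is $t=t(G)$ such that
\[
\mathrm{ex}(n,K_3,G)\le \mathrm{ex}_3(n,G^+)\le \mathrm{ex}(n,K_3,G)+t\,n^2 .
\]
\item[(b)] For every $\ell\ge2$, $\mathrm{ex}_3(n,W_{2\ell}^+)=O(n^{2+1/\ell})$.
Thus $n^{2+1/4000}\le \mathrm{ex}_3(n,W_4^+)=O(n^{5/2})$ for large $n$.
\end{enumerate}
\end{theorem}

By part (a), the question asks whether a graph with no copy of a given even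
wheel has $O(n^2)$ triangles. Two neighbors of the even wheels show the
extremes. Delete one rim edge of $W_k$ to obtain a \emph{fan}: a hub joined to
a path on $k$ vertices, which does have an acyclic $3$-coloring. In a graph
without this fan, no neighborhood contains a path on $k$ vertices, so each
neighborhood spans fewer than $kn$ edges (otherwise, repeatedly deleting
vertices of degree less than $k$ leaves a nonempty subgraph of minimum degree
at least $k$, in which the path is found greedily). Hence there are $O(n^2)$
triangles. At the other end, a wheel with an odd rim needs four colors, so the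
balanced complete tripartite graph avoids it and has order $n^3$ triangles.

For $W_4$ the simplest constructions suggest the answer yes. Take
$K_{n/2,n/2}$ and add a perfect matching inside one class, with $4\mid n$.
Every neighborhood induces a star or a matching, so there is no $W_4$, and
there are $n^2/8$ triangles. But the matching cannot be replaced by anything
denser: a vertex $h$ with two neighbors $u,u'$ in its own class is the hub of
a wheel with rim $u,w,u',w'$ for any $w\neq w'$ in the other class. Random
graphs do worse. At edge density $p$ there are about $n^5p^8$ copies of $W_4$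
and $n^2p$ edges, so deleting an edge from every copy is affordable up to
$p\approx n^{-3/7}$, where there are only about $n^{12/7}$ triangles.

Section~\ref{sec:transfer} proves Theorem~\ref{thm:transfer}.
Section~\ref{sec:graph} reduces Theorem~\ref{thm:main} to finding a large
Sidon set that can be recognized by the lengths of its vectors,
Section~\ref{sec:code} builds such a set, Section~\ref{sec:count} counts the
resulting triples, and Section~\ref{sec:param} fixes the parameters.
Section~\ref{sec:limits} explains why the alphabet has three letters and why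
the rim has length four.

\section{Expansions and triangles}\label{sec:transfer}

The \emph{shadow} $\partial\mathcal H$ of a $3$-graph $\mathcal H$ is the graph
of all pairs contained in an edge of $\mathcal H$, and the \emph{codegree} of a
pair is the number of edges containing it. A copy of $G^+$ in $\mathcal H$
gives a copy of $G$ in $\partial \mathcal H$. The converse holds when
codegrees are large, and small codegrees account for only $O(n^2)$ edges.

\begin{proof}[Proof of Theorem~\ref{thm:transfer}(a)]
Let $\Gamma$ be a $G$-free graph and $\mathcal H$ the $3$-graph of its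
triangles. Then $\partial\mathcal H\subseteq\Gamma$, so $\partial \mathcal H$
is $G$-free and $\mathcal H$ is $G^+$-free. This is the lower bound.

For the upper bound, let $\mathcal H$ be a $G^+$-free $3$-graph on $n$
vertices and put $t=v(G)+e(G)$. As long as some pair has codegree at least $1$
and less than $t$, delete all edges containing it. A pair treated in this way
has codegree $0$ from then on, so it is treated only once, and at most
$t\binom n2\le tn^2$ edges are deleted. In the remaining $3$-graph
$\mathcal H'$, every pair of $\partial\mathcal H'$ has codegree at least $t$.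
Suppose that $\partial\mathcal H'$ contains a copy of $G$. Go through its edges
$e$ one at a time and choose $v_e$ with $e\cup\{v_e\}\in\mathcal H'$. There
are at least $t$ candidates, and the forbidden ones are the $v(G)-2$ vertices
of the copy outside $e$ and the at most $e(G)-1$ vertices chosen earlier,
fewer than $t$ in all. This builds a copy of $G^+$ in $\mathcal H$, a
contradiction. So $\partial\mathcal H'$ is $G$-free. Every edge of
$\mathcal H'$ is a triangle of $\partial\mathcal H'$, whence
$|\mathcal H'|\le \mathrm{ex}(n,K_3,G)$.
\end{proof}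

A $W_4$-free graph is $G$-free for every $G\supseteq W_4$, so the lower bound
just proved derives the second and third sentences of Theorem~\ref{thm:main}
from the first.

\begin{proof}[Proof of Theorem~\ref{thm:transfer}(b)]
The theorem of Bondy and Simonovits~\cite{BS} states that for fixed
$\ell\ge2$, a graph on at most $n$ vertices with no cycle of length $2\ell$
has $O(n^{1+1/\ell})$ edges. (The case $\ell=2$ is a case of the
K\H{o}v\'ari--S\'os--Tur\'an theorem: two vertices have at most one common
neighbor, so the degrees satisfy $\sum_v\binom{d(v)}2\le\binom n2$, and the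
Cauchy--Schwarz inequality gives $\sum_v d(v)=O(n^{3/2})$.) In a
$W_{2\ell}$-free graph, the neighborhood of a vertex $v$ contains no cycle of
length $2\ell$, and its edges correspond to the triangles through $v$. Summing
over $v$ gives $\mathrm{ex}(n,K_3,W_{2\ell})=O(n^{2+1/\ell})$, and part (a)
transfers this bound to $W_{2\ell}^+$. The last sentence combines the case
$\ell=2$ with Theorem~\ref{thm:main}.
\end{proof}

It remains to construct the graph of Theorem~\ref{thm:main}.

\section{A graph whose triangles add up to a Sidon set}\label{sec:graph}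

A set $S\subset\mathbb Z^d$ is a \emph{Sidon set} if $s_1+s_4=s_2+s_3$ with
$s_1,\dots,s_4\in S$ implies $s_1=s_2$ or $s_1=s_3$. Let $A,B,C\subset\mathbb
Z^d$ be finite sets of size at most $N$, regarded as three disjoint vertex
classes, and let $\mathcal H_S$ be the $3$-graph of all triples
$(a,b,c)\in A\times B\times C$ with $a+b+c\in S$. The four triangles of a
wheel $W_4$ with hub $h$ and rim $u,w,u',w'$ have sums
\begin{equation}\label{eq:sums}
s_1=h+u+w,\quad s_2=h+u'+w,\quad s_3=h+u+w',\quad s_4=h+u'+w',
\end{equation}
and these satisfy $s_1+s_4=s_2+s_3$, $s_1\ne s_2$, $s_1\neq s_3$. So if $S$ is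
a Sidon set, the four triangles cannot all be edges of $\mathcal H_S$. At the
same time $\mathcal H_S$ may have up to $|S|N^2$ edges.

The difficulty is that we need a graph, and the shadow of $\mathcal H_S$ is of
no use: a pair $(a,b)$ lies in it as soon as $s-a-b\in C$ for a single
$s\in S$, so the shadow tends to be nearly complete, with many triangles whose
sums are not in $S$. We want a sparser graph \emph{all} of whose triangles
have sums in $S$. Adjacency sees only two of the three vertices, so we need a
test for $a+b+c\in S$ that splits into three tests on pairs. The squared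
Euclidean length does this. Put
\begin{equation}\label{eq:q}
q_1(a,b)=|a|^2+2a\cdot b,\qquad q_2(b,c)=|b|^2+2b\cdot c,\qquad
q_3(c,a)=|c|^2+2c\cdot a .
\end{equation}
These are integers, and $q_1(a,b)+q_2(b,c)+q_3(c,a)=|a+b+c|^2$. Prescribing
the three values prescribes the length of the sum of every triangle.

\begin{lemma}\label{lem:graph}
Let $A,B,C,S\subset\mathbb Z^d$ be finite, and let $\mu$, $Q$ be numbers such
that
\begin{enumerate}
\item[(i)] $S$ is a Sidon set;
\item[(ii)] for $(a,b,c)\in A\times B\times C$, we have $a+b+c\in S$ if and
only if $|a+b+c|^2=\mu$;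
\item[(iii)] each of $q_1,q_2,q_3$ takes at most $Q$ values for $a\in A$,
$b\in B$, $c\in C$.
\end{enumerate}
Let $T$ be the number of triples $(a,b,c)\in A\times B\times C$ with
$a+b+c\in S$. Then there is a $K_{1,2,2}$-free tripartite graph on
$|A|+|B|+|C|$ vertices with at least $T/Q^3$ triangles.
\end{lemma}

\begin{proof}
We may assume $T>0$. By (iii) and the pigeonhole principle there are
$\lambda_1,\lambda_2,\lambda_3$ such that at least $T/Q^3$ of the $T$ triples
have $(q_1,q_2,q_3)=(\lambda_1,\lambda_2,\lambda_3)$. Let $\Gamma$ be the
tripartite graph on disjoint copies of $A,B,C$ in which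
\[
a\sim b\iff q_1(a,b)=\lambda_1,\qquad b\sim c\iff q_2(b,c)=\lambda_2,\qquad
c\sim a\iff q_3(c,a)=\lambda_3 .
\]
The selected triples are triangles of $\Gamma$. Applying the ``only if'' part
of (ii) to one of them gives $\lambda_1+\lambda_2+\lambda_3=\mu$. Any triangle
of $\Gamma$ has one vertex in each class and satisfies
$|a+b+c|^2=\lambda_1+\lambda_2+\lambda_3=\mu$, so $a+b+c\in S$ by the ``if''
part of (ii).

Suppose $\Gamma$ contains a wheel with hub $h$ and rim $u,w,u',w'$ in cyclic
order. The rim vertices are neighbors of $h$, so they lie in the two classes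
not containing $h$, and consecutive ones lie in different classes. Hence
$u\ne u'$ lie in one class and $w\ne w'$ in another, and they are distinct as
vectors. The sums \eqref{eq:sums} are sums of triangles, so they lie in $S$;
they satisfy $s_1+s_4=s_2+s_3$, while $s_1-s_2=u-u'\ne0$ and
$s_1-s_3=w-w'\neq0$. This contradicts (i).
\end{proof}

\begin{example}[one block]\label{ex:block}
Let $d=3$, let $e_1,e_2,e_3$ be the unit vectors, let
$L=\{x\in\mathbb Z^3:x_1+x_2+x_3=0\}$, and take $S=\{e_1,e_2,e_3\}$,
$A,B\subset L$, $C\subset e_1+L$, $\mu=1$. The set $S$ is Sidon: if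
$e_\alpha+e_\delta=e_\beta+e_\gamma$, then coordinate $\alpha$ of the right
side is positive, so $\alpha=\beta$ or $\alpha=\gamma$. Condition (ii) holds
because an integer vector of length $1$ with coordinate sum $1$ is one of the
$e_i$.

Let $A,B,C$ be large pieces of these lattices around the origin, take
$(\lambda_1,\lambda_2,\lambda_3)=(0,0,1)$, and look at the neighborhood of
$a=0$. Since $q_1(0,b)=0$, all of $B$ is adjacent to $a$. Since
$q_3(c,0)=|c|^2$, the neighbors of $a$ in $C$ are $e_1,e_2,e_3$. For $c=e_i$
we have $q_2(b,c)=|b+c|^2-1$, so $b\sim e_i$ exactly when $b=e_j-e_i$ for some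
$j$. Thus $b=0$ is adjacent to $e_1,e_2,e_3$, each $e_i$ has two further
neighbors $e_j-e_i$ with $j\ne i$, and these six vectors are distinct. The
neighborhood of $a$ spans a tree with nine edges: nine triangles, each with
sum in $S$, and no $4$-cycle.
\end{example}

In this example $T\le 3N^2$, so nothing is gained. In general $T\le|S|N^2$,
and in a fixed dimension with fixed $S$ the loss $Q^3$ outgrows the gain. The
remedy is to take $m$ blocks with $m\to\infty$, and to keep all vectors of
length $O(\sqrt m)$. Then $Q=O(m)$ while $N$ is exponential in $m$, so any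
bound $T\ge \gamma^mN^2$ with a constant $\gamma>1$ gains a power of $N$. Two
things stand in the way. The product of the sets $\{e_1,e_2,e_3\}$ is not a
Sidon set and must be thinned. And since lengths make sense in $\mathbb Z^d$
but not in a finite group, $A,B,C$ cannot be closed under addition, so $T$
falls short of $|S|N^2$ by an exponential factor. We shall get
$|S|\approx(3/\sqrt5)^m$ and a shortfall of $(3/4)^m$, and the product
$9/(4\sqrt5)=\sqrt{81/80}$ is just larger than $1$.

\section{A Sidon set from a ternary code}\label{sec:code}

Let $m\ge2$. Write $x\in\mathbb R^{3m}$ as $x=(x^1,\dots,x^m)$ with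
\emph{blocks} $x^i\in\mathbb R^3$, and let $\mathcal E=\{e_1,e_2,e_3\}^m$.
The test by length survives the product.

\begin{lemma}\label{lem:norm}
Let $z\in\mathbb Z^{3m}$ have all block sums equal to $1$. Then $|z|^2=m$ if
and only if $z\in\mathcal E$.
\end{lemma}

\begin{proof}
The coordinates of $z$ add up to $m$, so $|z|^2-m=\sum_j (z_j^2-z_j)$. For an
integer $z_j$ the term $z_j^2-z_j$ is nonnegative and vanishes exactly when
$z_j\in\{0,1\}$. So $|z|^2=m$ if and only if every block is a $0$--$1$ vector
with sum $1$.
\end{proof}

The Sidon property does not survive: for $m=2$,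
$(e_1,e_1)+(e_2,e_2)=(e_1,e_2)+(e_2,e_1)$. What remains true, by
Example~\ref{ex:block} applied in each block, is the following: if
$s_1+s_4=s_2+s_3$ in $\mathcal E$, then the set of blocks in which $s_1$
differs from $s_2$ is disjoint from the set of blocks in which $s_1$ differs
from $s_3$. We must pass to a subset $S\subset \mathcal E$ in which such sets
of blocks always meet. The subset cannot be arbitrary, because condition (ii)
requires that a sum $a+b+c$ of squared length $m$ lie in $S$ and not merely in
$\mathcal E$. So $S$ should be cut out by a condition that can be imposed on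
$a,b,c$ separately and passes to their sum, that is, by a linear condition.

Let $\varphi:\mathbb Z^3\to\mathbb F_3$ be the homomorphism
$\varphi(x_1,x_2,x_3)=x_2+2x_3$, and let $\Phi:\mathbb Z^{3m}\to\mathbb F_3^m$
apply $\varphi$ to each block. Since $\varphi(e_1),\varphi(e_2),\varphi(e_3)$
are $0,1,2$, the map $\Phi$ restricts to a bijection
$\mathcal E\to\mathbb F_3^m$, and for $s,s'\in\mathcal E$ the $i$-th coordinate
of $\Phi(s)-\Phi(s')$ is nonzero exactly when $s^i\neq s'^i$. The
\emph{support} of a vector in $\mathbb F_3^m$ is the set of its nonzero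
coordinates. Call a linear subspace (a \emph{code}) $U\subseteq\mathbb F_3^m$
\emph{intersecting} if the supports of any two nonzero vectors of $U$ meet.

\begin{lemma}\label{lem:sidon}
If $U\subseteq \mathbb F_3^m$ is an intersecting code of dimension $k$, then
$S=\{s\in\mathcal E:\Phi(s)\in U\}$ is a Sidon set with $3^k$ elements.
\end{lemma}

\begin{proof}
The size follows from the bijection $\mathcal E\to\mathbb F_3^m$. Let
$s_1+s_4=s_2+s_3$ in $S$. The vectors $\Phi(s_1)-\Phi(s_2)$ and
$\Phi(s_1)-\Phi(s_3)$ lie in $U$ by linearity. Their supports are the sets of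
blocks in which $s_1$ differs from $s_2$ and from $s_3$, and these are
disjoint. Since $U$ is intersecting, one of the two vectors is zero, that is,
$s_1=s_2$ or $s_1=s_3$.
\end{proof}

For instance, $U=\{x\in\mathbb F_3^3:x_1+x_2+x_3=0\}$ is intersecting, because
its nonzero vectors have supports of size at least $2$ in a set of size $3$;
it gives a Sidon set of $9$ elements among the $27$ elements of $\mathcal E$.
For large $m$ we choose the code at random. Let $k$ be the largest integer
with $5^m9^k<9^m$. Then $0\le k\le m$, and maximality gives
$5^m9^{k+1}\ge 9^m$, so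
\begin{equation}\label{eq:k}
\tfrac13\,(3/\sqrt5)^m\le 3^k<(3/\sqrt5)^m .
\end{equation}

\begin{lemma}\label{lem:code}
There is an intersecting code $U\subseteq\mathbb F_3^m$ of dimension $k$.
\end{lemma}

\begin{proof}
Call an ordered pair $(x,y)$ of nonzero vectors \emph{bad} if the supports are
disjoint. In each coordinate, $(x_i,y_i)$ is one of the five pairs $(0,0)$,
$(\pm1,0)$, $(0,\pm1)$, so there are fewer than $5^m$ bad pairs, and each is
linearly independent. Let $U$ be a uniformly random $k$-dimensional subspace.
The group $GL_m(\mathbb F_3)$ preserves the distribution of $U$ and is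
transitive on linearly independent ordered pairs, so all such pairs lie in $U$
with the same probability, which is the number of such pairs in $U$ divided by
the number in $\mathbb F_3^m$:
\[
\frac{(3^k-1)(3^k-3)}{(3^m-1)(3^m-3)}\le 3^{k-m}\cdot3^{k-m}=9^{k-m}.
\]
The expected number of bad pairs in $U$ is less than $5^m9^{k-m}<1$, so some
$U$ contains none.
\end{proof}

Fix such a $U$ and the set $S$ of Lemma~\ref{lem:sidon}. Let
$H\subset\mathbb R^{3m}$ be the subspace of vectors with all block sums $0$; it
has dimension $D=2m$. Volumes are taken in $H$, and $\mathbb B_\rho$ is the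
closed ball of radius $\rho$ about $0$ in $H$. The classes $A$ and $B$ will be
drawn from
\[
\Lambda=\{a\in L^m:\Phi(a)\in U\},
\]
and $C$ from the coset of $\Lambda$ that contains $S$. To count points of
$\Lambda$ in balls we recall the standard facts. A \emph{lattice} in $H$ is the
set of integer combinations of a basis of $H$; its \emph{covolume} is the
square root of the Gram determinant of the basis. A subgroup of index $j$ in a
lattice is a lattice of $j$ times the covolume. The \emph{Voronoi cell} of
$\Lambda$ is $P=\{x\in H:|x|\le|x-a|\text{ for all }a\in\Lambda\}$. Its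
translates $a+P$, $a\in\Lambda$, cover $H$ and have disjoint interiors, and
$\operatorname{vol}(P)=\operatorname{covol}(\Lambda)$.

\begin{lemma}\label{lem:lattice}
The set $\Lambda$ is a lattice in $H$ with
$\operatorname{covol}(\Lambda)=3^{m/2}\,3^{m-k}$, and $P\subseteq\mathbb B_{R}$
for $R=\sqrt{2m}$.
\end{lemma}

\begin{proof}
The basis $e_1-e_2$, $e_2-e_3$ of $L$ has Gram determinant
$2\cdot2-(-1)^2=3$, so $L^m$ has covolume $3^{m/2}$. As $\varphi(e_2-e_1)=1$,
the map $\Phi:L^m\to\mathbb F_3^m$ is onto, so
$L^m/\Lambda\cong\mathbb F_3^m/U$ has order $3^{m-k}$.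

For the second claim we use only the part of $\Lambda$ that does not depend on
the code. The vectors $\xi=(1,1,-2)$ and $\eta=(-2,1,1)$ lie in $L$, and
$\varphi(\xi)=-3=0$, $\varphi(\eta)=3=0$. So the planar lattice $M$ that they
generate satisfies $M^m\subseteq\Lambda$. Since $\xi$, $\eta$ and
$\xi+\eta=(-1,2,-1)$ all have length $\sqrt6$, the plane spanned by $L$ is
tiled by equilateral triangles of side $\sqrt6$ with vertices in $M$. Their
circumradius is $\sqrt6/\sqrt3=\sqrt2$, and every point $y$ of such a triangle
is within $\sqrt2$ of a vertex: with the origin at the center and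
$y=\sum t_iv_i$ a convex combination of the vertices,
$\sum t_i|y-v_i|^2=2-|y|^2\le2$. Working block by block, every point of $H$ is
within $\sqrt{2m}$ of $M^m\subseteq\Lambda$. For $x\in P$ the origin is a
nearest point of $\Lambda$, so $|x|\le\sqrt{2m}$.
\end{proof}

\section{The vertex classes and the number of triples}\label{sec:count}

We want $A,B,C$ to be the lattice points of a symmetric convex body for which
the sum of two points lies in the body as often as possible. A cube will not
do: for $x,y$ uniform in $[-1,1]$ the probability that $|x+y|\le1$ is $3/4$,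
so in dimension $2m$ the proportion is $(9/16)^m$, and
$\frac{3}{\sqrt5}\cdot\frac9{16}<1$. A ball loses only the square root of
this. Let $\kappa_j$ be the volume of the unit ball in $\mathbb R^j$.

\begin{lemma}\label{lem:lens}
For $\rho>0$ let $\Omega_\rho=\{(x,y)\in H^2:|x|,|y|,|x+y|\le\rho\}$. Then
\[
\operatorname{vol}(\Omega_\rho)\ge\frac1{4m}\Big(\frac34\Big)^m
\operatorname{vol}(\mathbb B_\rho)^2 .
\]
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (-2,0)--(-0.8,1.833)--(0.4,0)--(-0.8,-1.833)--cycle;
\draw (0,0) circle (2);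
\draw (-1.6,0) circle (2);
\draw[thick] (-0.8,-1.833)--(-0.8,1.833);
\draw[thick] (-2,0)--(0.4,0);
\fill (0,0) circle (1.6pt) node[below] {$0$};
\fill (-1.6,0) circle (1.6pt) node[below] {$-x$};
\end{tikzpicture}
\caption{A plane section through $0$ and $-x$ of the lens formed by the two
balls of radius $\rho$ centered at these points. The vertical segment is a
diameter of the disk perpendicular to $x$ through $-x/2$, the horizontal
segment is the axis of the lens, and the shaded region is the section of the
double cone that they span.}
\label{fig:lens}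
\end{figure}

\begin{proof}
Fix $x$ with $0<|x|\le\rho$. The lens $Y_x=\{y:|y|\le\rho,\ |x+y|\le\rho\}$ is
an intersection of two balls, hence convex (Figure~\ref{fig:lens}). If
$y=-x/2+w$ with $w\perp x$, then $|y|^2=|x+y|^2=|x|^2/4+|w|^2$, so $Y_x$
contains the $(D-1)$-dimensional disk centered at $-x/2$, perpendicular to
$x$, of radius $\sqrt{\rho^2-|x|^2/4}\ge\frac{\sqrt3}2\rho$. If
$y=-x/2+\tau x/|x|$, then $|y|$ and $|x+y|$ are at most $|x|/2+|\tau|$, so
$Y_x$ contains the segment given by $|\tau|\le\rho-|x|/2$, of length
$2\rho-|x|\ge\rho$. The convex hull of the disk and the segment is a double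
cone, whose volume is $1/D$ times the volume of the disk times the length of
the segment. The unit ball of $\mathbb R^D$ lies in a cylinder of height $2$
over the unit ball of $\mathbb R^{D-1}$, so $\kappa_{D-1}\ge\kappa_D/2$. Hence
\[
\operatorname{vol}(Y_x)\ge\frac1D\,\kappa_{D-1}
\Big(\frac{\sqrt3}2\Big)^{D-1}\rho^D
\ge\frac1{2D}\Big(\frac{\sqrt3}2\Big)^{D}\operatorname{vol}(\mathbb B_\rho).
\]
Integrate over $x\in \mathbb B_\rho$ and put $D=2m$.
\end{proof}

Let $g=(\frac13,\dots,\frac13)\in\mathbb R^{3m}$. It is orthogonal to $H$,
$|g|^2=m/3$, and $c-g\in H$ whenever all block sums of $c$ are $1$. Put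
$r=19999\,R$ and
\[
A=B=\Lambda\cap\mathbb B_r,\qquad
C=\{c\in\mathbb Z^{3m}:\text{all block sums are }1,\ \Phi(c)\in U,\
|c-g|\le r\}.
\]
The radius must be a large multiple of $R$ so that counting lattice points
costs little compared with measuring volumes; Section~\ref{sec:param} shows
how large.

\begin{proposition}\label{prop:count}
The sets $A,B,C,S$ satisfy the hypotheses of Lemma~\ref{lem:graph} with
$\mu=m$ and $Q=6r^2$. Moreover
\begin{equation}\label{eq:N}
|A|,|B|,|C|\le N:=
\frac{\operatorname{vol}(\mathbb B_{r+R})}{\operatorname{covol}(\Lambda)},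
\end{equation}
and the number $T$ of triples with $a+b+c\in S$ satisfies
\begin{equation}\label{eq:T}
T\ge\frac1{12m}\Big(\frac{81}{80}\Big)^{m/2}
\Big(1-\frac1{5000}\Big)^{4m}N^2 .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Hypotheses.} Condition (i) is Lemma~\ref{lem:sidon}. For (ii), the
vector $z=a+b+c$ is integral with all block sums $1$, and
$\Phi(z)=\Phi(a)+\Phi(b)+\Phi(c)\in U$. So $z\in S$ if and only if
$z\in\mathcal E$, which by Lemma~\ref{lem:norm} holds if and only if
$|z|^2=m$. This is where the restriction of all three classes by the code is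
used. For (iii), we have $|a|^2,|b|^2,|a\cdot b|\le r^2$. Since $a,b\perp g$,
also $|a\cdot c|=|a\cdot(c-g)|\le r^2$ and
$|b\cdot c|=|b\cdot(c-g)|\le r^2$, and $|c|^2=|c-g|^2+|g|^2\le r^2+m/3$. So
each $q_i$ is an integer in $[-2r^2,\,3r^2+m/3]$ and takes at most
$5r^2+m/3+1\le6r^2$ values.

\emph{Sizes.} The difference of two elements of $C$ lies in $L^m$ and has
image in $U$, so it lies in $\Lambda$. Thus each of $A$, $B$, $C-g$ is a set of
points of $\mathbb B_r$ in a single coset of $\Lambda$ in $H$. The translates
of $P$ by these points have disjoint interiors, have volume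
$\operatorname{covol}(\Lambda)$ each, and lie in $\mathbb B_{r+R}$ by
Lemma~\ref{lem:lattice}. This gives \eqref{eq:N}.

\emph{Triples.} Fix $s\in S$ and let $\Pi_s$ be the set of pairs
$(a,b)\in A\times B$ with $s-a-b\in C$, so that $T=\sum_{s\in S}|\Pi_s|$. Put
$\rho=r-3R$. We claim that the sets $(a+P)\times(b+P)$ with $(a,b)\in\Pi_s$
cover $\Omega_\rho$. Given $(x,y)\in\Omega_\rho$, choose $a,b\in\Lambda$ with
$x\in a+P$ and $y\in b+P$. Then $|a|,|b|\le\rho+R\le r$, so $a\in A$ and
$b\in B$. The vector $c=s-a-b$ is integral, has block sums $1$, and has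
$\Phi(c)\in U$. Since $s-g\perp g$, we have
$|s-g|^2=m-\frac m3=\frac{2m}3\le R^2$, and from
$c-g=(s-g)-(x+y)+(x-a)+(y-b)$ we get $|c-g|\le R+\rho+2R=r$. So $c\in C$,
which proves the claim. Comparing volumes,
$|\Pi_s|\ge\operatorname{vol}(\Omega_\rho)/\operatorname{covol}(\Lambda)^2$.

Now $\rho/(r+R)=19996/20000=1-\frac1{5000}$, so
$\operatorname{vol}(\mathbb B_\rho)/\operatorname{covol}(\Lambda)
=(1-\frac1{5000})^{2m}N$. With $|S|=3^k$ and Lemma~\ref{lem:lens},
\[
T\ge\frac{3^k}{4m}\Big(\frac34\Big)^m\Big(1-\frac1{5000}\Big)^{4m}N^2 .
\]
By \eqref{eq:k},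
$3^k(3/4)^m\ge\frac13\big(\frac9{4\sqrt5}\big)^m=\frac13(81/80)^{m/2}$, which
gives \eqref{eq:T}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:param}

For each $m\ge2$, Lemma~\ref{lem:graph} and Proposition~\ref{prop:count} give
a $K_{1,2,2}$-free tripartite graph $\Gamma_m$ with at most $3N_m$ vertices and
at least $T/(6r^2)^3$ triangles, where $N_m$ is the number $N$
of~\eqref{eq:N}. It remains to compare the two exponential rates.

\emph{The rate of $N_m$.} The unit ball in $\mathbb R^{2m}$ has volume
$\kappa_{2m}=\pi^m/m!$, and $(r+R)^2=20000^2\cdot2m=8\cdot10^8m$. By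
Lemma~\ref{lem:lattice},
\[
N_m=\frac{\pi^m\,(8\cdot10^8\,m)^m}{m!\;3^{m/2}\,3^{m-k}} .
\]
By \eqref{eq:k}, $5^{m/2}<3^{m-k}\le3\cdot5^{m/2}$, and Stirling's formula
gives $\ln m!=m\ln m-m+O(\log m)$. Therefore
\[
\ln N_m=c_1m+O(\log m),\qquad c_1=\ln\frac{8\cdot10^8\,\pi e}{\sqrt{15}} .
\]
Here $c_1>0$, and from $\ln(8\cdot10^8)<20.501$, $\ln\pi<1.145$ and
$\ln\sqrt{15}>1.354$ we get $c_1<20.501+1.145+1-1.354<21.3$.

\emph{The rate of the gain.} Since $r^2=O(m)$, the bound \eqref{eq:T} shows
that $\Gamma_m$ has at least $N_m^2\exp(c_2m-O(\log m))$ triangles, where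
\[
c_2=\tfrac12\ln\tfrac{81}{80}+4\ln\big(1-\tfrac1{5000}\big).
\]
The inequalities $\ln(1+x)\ge x-x^2/2$ for $x\ge0$ and $\ln(1-x)\ge -x/(1-x)$
for $0\le x<1$ give
$\frac12\ln\frac{81}{80}\ge\frac1{160}-\frac1{25600}>0.00621$ and
$4\ln(1-\frac1{5000})\ge-\frac4{4999}>-0.00081$. So $c_2>0.0054$, and
\[
\delta:=\frac{c_2}{c_1}>\frac{0.0054}{21.3}>\frac1{4000},
\]
because $21.3/4000=0.005325$.

\emph{All large $n$.} Since $N_m\to\infty$, for $n\ge3N_2$ there is a largest
$m$ with $3N_m\le n$, and $m\to\infty$ as $n\to\infty$. From $3N_m\le n$ we get
$m=O(\log n)$, and from $n<3N_{m+1}$ we get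
$c_1m\ge\ln n-O(\log m)=\ln n-O(\log\log n)$. Add isolated vertices to
$\Gamma_m$ to obtain a tripartite $K_{1,2,2}$-free graph on exactly $n$
vertices. The logarithm of its number of triangles is at least
\[
(2c_1+c_2)m-O(\log m)=(2+\delta)\,c_1m-O(\log m)
\ge(2+\delta)\ln n-O(\log\log n),
\]
and this exceeds $(2+\frac1{4000})\ln n$ for all $n\ge n_0$, because
$\delta>\frac1{4000}$. This proves the first sentence of
Theorem~\ref{thm:main}; the rest was deduced from it in
Section~\ref{sec:transfer}. \qed

\begin{remark}
The radius is squeezed from both sides. With $r+R=KR$ the same computation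
gives $c_1=\ln(2K^2\pi e/\sqrt{15})$ and
$c_2=\frac12\ln\frac{81}{80}+4\ln(1-\frac4K)$. For $4<K\le2500$ we have
$c_2<\frac1{160}-\frac{16}{2500}<0$ and the gain disappears, while as
$K\to\infty$ the rate $c_2$ stays below $\frac1{160}$ and $c_1$ grows without
bound. The small margin $81/80$ forces a large $K$, and both effects make the
exponent small.
\end{remark}

\section{Why three letters, and why a rim of length four}\label{sec:limits}

\emph{The alphabet.} The construction can be set up with blocks in
$\mathbb Z^p$ and codes over $\mathbb F_p$ for any prime $p$, using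
$\varphi(x)=\sum_j(j-1)x_j$. In Lemma~\ref{lem:code} the number $5$ becomes
$2p-1$, which gives $|S|\approx(p/\sqrt{2p-1})^m$, and in
Lemma~\ref{lem:lens} the dimension becomes $(p-1)m$. So these two estimates
replace $81/80$ by
\[
\gamma(p)=\frac{p^2}{2p-1}\Big(\frac34\Big)^{p-1}.
\]
Here $\gamma(2)=1$, $\gamma(3)=81/80$, and the formula gives
$\gamma(4)=27/28$. For integers $j\geq3$,
\[
\frac{\gamma(j+1)}{\gamma(j)}
=\frac34\cdot\frac{j+1}{j}\cdot\frac{2j^2+j-1}{2j^2+j}<1 ,
\]
so $\gamma(p)<1$ for $p\ge5$. With these two estimates, $p=3$ is the only
prime that yields a gain; in the binary case the two exponential factors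
cancel exactly.

\emph{The rim.} For $\ell\ge3$ the wheel $W_{2\ell}$ does not contain $W_4$:
the hub of $W_4$ has degree $4$ and could only be placed at the hub of
$W_{2\ell}$, whose neighborhood has no $4$-cycle. So Theorem~\ref{thm:main}
says nothing about these wheels, and we do not determine whether
$\mathrm{ex}_3(n,W_{2\ell}^+)=O(n^2)$ for particular $\ell\ge3$. The argument
of Lemma~\ref{lem:graph} does not carry over to $W_6$. For a hub $h$ and a rim
$u_1,w_1,u_2,w_2,u_3,w_3$, the six sums $s_1,\dots,s_6$ taken around the rim
satisfy $s_1+s_3+s_5=s_2+s_4+s_6$, and this relation has the solution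
$(s,s',s'',s,s',s'')$ in any set $S$ with three distinct elements $s,s',s''$.
The solution comes from a genuine hexagon: take $u_2=u_1+s'-s$,
$u_3=u_2+s-s''$, $w_1=s-h-u_1$, $w_2=w_1+s''-s'$, $w_3=w_2+s'-s$, and note
that $u_1-u_3=s''-s'$ and $w_1-w_3=s-s''$ are nonzero. Hence no condition on
$S$ alone can play for $W_6$ the part that the Sidon property plays for $W_4$.

\begin{thebibliography}{9}

\bibitem{BS}
Bondy and Simonovits, J. Combin. Theory Ser. B 16 (1974).

\bibitem{KMV}
Alexandr Kostochka, Dhruv Mubayi, Jacques Verstraete,
\emph{Turan Problems and Shadows III: expansions of graphs},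
arXiv:1407.2588 (2014).

\end{thebibliography}
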